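# Weighted centroid trees: a universally optimal algorithm

The problem treated here comes from Benjamin Aram Berendsohn, "Universally Optimal Decremental Tree Minima", arXiv:2602.15977 (2026). Throughout, $\log=\log_2$, $n\ge 1$, and constants hidden in $O(\cdot)$, $\Omega(\cdot)$, $\Theta(\cdot)$ are absolute.

## 1. Weighted trees, elimination trees, centroids

**Definition (inputs and cost).** An input is a pair $(G,w)$, where $G$ is a tree on $n$ vertices and $w$ assigns a positive real weight to each vertex; weights may coincide. For a vertex set or subgraph $S$ put $w(S)=\sum_{v\in S}w(v)$. An algorithm may touch the weights only through two unit-cost operations: adding weights or previously computed sums, and comparing two such quantities. All other work is ordinary unit-cost computation. The cost is the total running time. Comparisons are three-way, with outcome $<$, $=$ or $>$; this includes the two-way case when we prove lower bounds. Algorithms are deterministic unless we say otherwise, and each has cost at least $1$, since it must produce an output.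

*Example.* Let $G$ be the path $a-b-c$ with total weight $W$. To test whether $w(a)\le W/2$ we compare $w(a)$ with $w(b)+w(c)$: one addition, one comparison, no division.

**Definition (elimination tree).** An elimination tree on a connected graph $H$ is a rooted tree built as follows. Choose a vertex $r$ of $H$ as the root, recursively build elimination trees on the connected components of $H-r$, and make their roots children of $r$. The vertex set of each subtree then induces a connected subgraph of $H$. We write $E(G)$ for the number of elimination trees on $G$.

*Example.* The path $a-b-c$ has five elimination trees. Root $b$ gives one, with children $a$ and $c$. Root $a$ leaves the edge $bc$, whose root is $b$ or $c$, so it gives two. Root $c$ gives two more.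

**Definition (centroid, weighted centroid tree).** Let $H$ be a connected subgraph of $G$. A vertex $v\in H$ is a centroid of $H$ if every component of $H-v$ has weight at most $w(H)/2$. A weighted centroid tree of $(G,w)$ is an elimination tree on $G$ in which the root of every subtree is a centroid of the subgraph $H$ induced by that subtree.

Every $H$ has a centroid (Lemma 7 will prove this), possibly more than one, and any tree with the required property is an acceptable output.

*Example.* On an edge with two equal weights both endpoints are centroids, and both elimination trees are acceptable. On $a-b-c$ with weights $4,1,2$, removing $a$ leaves weight $3\le 7/2$, while removing $b$ or $c$ leaves a component of weight at least $4$. So $a$ is the only centroid. On the remaining edge, with weights $1,2$, only $c$ is a centroid. The unique weighted centroid tree is the chain $a,c,b$.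

The last example is an instance of a special case that we shall use. For pairwise distinct weights, the *Cartesian tree* is the elimination tree in which the root of every subtree is the minimum-weight vertex of its subgraph, and the *max-Cartesian tree* uses the maximum-weight vertex instead. If all weights are distinct powers of two, the heaviest vertex of each connected subgraph outweighs all the others combined, so it is the unique centroid, and the weighted centroid tree is the max-Cartesian tree.

## 2. Universal optimality of a centroid-tree algorithm

**Definition (universally optimal).** For a correct algorithm $A$ and a fixed tree $G$, let $\mathrm{cost}_A(G)$ be the maximum cost of $A$ over all weight assignments on $G$. Then $A$ is universally optimal if there is a constant $c$ such that for every tree $G$ and every algorithm $B$ that is correct on all inputs $(G,w)$ with this fixed $G$,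
$$\mathrm{cost}_A(G)\le c\cdot\mathrm{cost}_B(G).$$

The competitor $B$ may be hard-wired for the single tree $G$ and need not work on any other tree. Our $A$ receives $G$ as adjacency lists and must handle all trees. The only thing $B$ does not know is the weights.

*Example.* Suppose an algorithm spends time at least $c_0\,n\log n$ on every $n$-vertex tree, for some $c_0>0$. It may be optimal for the worst tree on $n$ vertices, but it is not universally optimal if some infinite family of trees can be handled in time $O(n)$. Section 3 shows that paths form such a family.

In the model where weights are pairwise distinct and accessed only by comparisons, there is a universally optimal algorithm for Cartesian trees, with a matching information-theoretic lower bound. We now ask the same about centroids: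

*Is there a universally optimal algorithm, in the model above, for computing weighted centroid trees?*

The answer will be yes, with cost $O(1+\log E(G))$ on every tree $G$.

## 3. Small trees, stars and paths by hand

**One to three vertices.** For $n=1$ there is one output. For $n=2$ there are two, and one comparison decides. For $a-b-c$ we first compare $w(a)$ with $w(b)+w(c)$. If $w(a)$ is larger, the root is $a$, and comparing $w(b)$ with $w(c)$ finishes. The same goes for $c$. If neither end outweighs the rest, $b$ is a centroid. All five trees occur as outputs, and by the power-of-two remark each can be forced.

**Stars.** Let $G$ be a star with center $z$ and $m=n-1$ leaves. An elimination tree is given by a sequence of $k$ distinct leaves removed before $z$, so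
$$E(G)=\sum_{k=0}^{m}\frac{m!}{(m-k)!},\qquad m!\le E(G)\le e\,m!.$$
(For $m=2$ this gives $1+2+2=5$, as above.) Thus $\log E(G)=\Theta(n\log n)$ for $n\ge 3$. An upper bound of the same order is easy: sort the leaves by weight. While the heaviest remaining leaf has more than half of the remaining weight, it is a centroid, so remove it; otherwise $z$ is a centroid. The total weight of each prefix of the sorted order is computed once, so each test costs $O(1)$.

**Paths.** Choosing the root of a path splits it into two shorter paths, so $E(G)$ is the $n$-th Catalan number $\frac1{n+1}\binom{2n}{n}\le 4^n$, and $\log E(G)\le 2n$. If the cost is to be governed by $\log E$, we need linear time on paths. Recomputing all weights in every component is quadratic: for weights $2^{n-1},\dots,2,1$ from top to bottom, the components on which we choose have sizes $n,n-1,\dots,1$.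

Two simple tools give linear time. Both will be used again.

*Subtraction.* With prefix sums, the weight of an interval is a difference of two sums, but subtraction is not allowed. So keep each quantity as a pair $(x,y)$ standing for $x-y$, where $x,y$ are computed sums or the symbol $0$ (empty sum). Addition is componentwise, $(x,y)-(x',y')=(x+y',\,y+x')$, and $x-y$ is compared with $x'-y'$ by comparing $x+y'$ with $x'+y$. Adding the symbol $0$ does nothing, and a comparison involving it needs no oracle, since all nonempty sums are positive. Hence additions, subtractions, doublings and comparisons of such pairs cost $O(1)$. The weight of an empty set is $(0,0)$.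

*Galloping from both ends.* Let $x_1,\dots,x_d$ be the current interval, of weight $W$. Let $t$ be the largest index with $2w(x_t,\dots,x_d)>W$. Then $x_t$ is a centroid: the part after it has weight at most $W/2$ by maximality of $t$, and the part before it has weight $W-w(x_t,\dots,x_d)<W/2$. The predicate is monotone in $t$, true for $t=1$, and testable in $O(1)$. Plain binary search costs about $\log d$. On the weights $2^{n-1},\dots,1$ this would add up to about $\log n!=\Theta(n\log n)$, a logarithm too much. Instead we gallop. From the front, test positions $1,2,4,8,\dots$ until the predicate fails or the interval ends, then binary search in the last gap: $O(1+\log t)$ tests. From the back, test $d,d-1,d-3,d-7,\dots$ until it holds, or until position $1$ is reached, then binary search in the last gap: $O(1+\log(d-t+1))$ tests. Run the two searches in alternation until one finishes. The time is $O(1+\log\min(t,d-t+1))$.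

**Lemma 1.** An interval of length $d$ is taken apart by removing its elements one at a time. Removing the element at position $t$ of its current interval of length $d'$ is charged $1+\log\min(t,d'-t+1)$ and splits that interval into intervals of lengths $t-1$ and $d'-t$. Then the total charge is at most $2d-\log(d+1)$.

*Proof.* Let $f(d)$ be the maximum total charge. We prove $f(d)\le 2d-\log(d+1)$ by induction. For $d=0$ both sides are $0$. For $d\ge1$ let the first removal be at position $t$, and put $a=t$, $b=d-t+1$, so $a+b=d+1$. The two parts have lengths $a-1$ and $b-1$ and are taken apart independently, in whatever interleaving. By induction the total charge is at most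
$$\bigl(2(a-1)-\log a\bigr)+\bigl(2(b-1)-\log b\bigr)+1+\log\min(a,b)=2(d-1)+1-\log\max(a,b),$$
because $a+b-2=d-1$ and $\log a+\log b-\log\min(a,b)=\log\max(a,b)$. Since $\max(a,b)\ge\frac{d+1}2$, this is at most $2d-1-\log(d+1)+1=2d-\log(d+1)$. $\square$

So paths cost $O(n)$ and stars cost $O(n\log n)$, and in both cases this matches $\log E$ up to a constant for $n\ge3$ (for paths, Lemma 4 below gives $\log E\ge n-1$). A general algorithm has to contain both behaviors and to balance them correctly in trees that mix the two.

## 4. Counting elimination trees from below

We now need a function of $G$ that an algorithm can aim for. Root $G$ at a vertex $\rho$, let $G_u$ be the subtree of descendants of $u$ (including $u$), let $s_u=|G_u|$, and define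
$$\Phi_\rho(G)=n+\sum_{u\in V(G)}\log\frac n{s_u}.$$

*Example.* For a path rooted at an end, $\Phi_\rho=n+\sum_{i=1}^n\log(n/i)=n+\log(n^n/n!)\le(1+\log e)n$. We use the textbook bound $n!\ge(n/e)^n$, which follows from $e^n\ge n^n/n!$. For a star rooted at its center, $\Phi_\rho=n+(n-1)\log n$.

**Theorem 2.** There is an algorithm $A$ that computes weighted centroid trees with $\mathrm{cost}_A(G)\le C\,\Phi_\rho(G)$ for every tree $G$, where $\rho$ is an arbitrary root chosen by $A$ and $C$ is absolute. Every $B$ that is correct on all $(G,w)$ for a fixed $G$ satisfies
$$\mathrm{cost}_B(G)\ \ge\ \max(1,\log_3E(G))\ \ge\ \tfrac1{12}\Phi_\rho(G).$$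
Hence $\mathrm{cost}_A(G)\le12C\cdot\mathrm{cost}_B(G)$, so $A$ is universally optimal.

This section proves the lower bound; Sections 5 to 9 construct $A$.

**Lemma 3.** $\mathrm{cost}_B(G)\ge\log_3E(G)$.

*Proof.* First we force every elimination tree. Let $T$ be one. List the vertices as $v_1,\dots,v_n$ with every vertex after its ancestors in $T$, and set $w(v_i)=2^{n-i}$. Let $H$ be the subgraph induced by a subtree of $T$ with root $r$. Then $r$ comes first in $H$, so it has the maximum weight and outweighs all other vertices of $H$ combined. Hence $r$ is a centroid of $H$. For any other $u\in H$, the component of $H-u$ containing $r$ has weight more than $w(H)/2$, so $u$ is not a centroid. Going top-down, the root of the output must be the root of $T$, then the roots on the components must be those of $T$, and so on: $T$ is the only acceptable output.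

So $B$ must be able to produce $E(G)$ different outputs. For fixed $G$, the run of $B$ is determined by its comparison outcomes. With at most $t$ three-way comparisons there are at most $3^t$ outputs. Hence $t\ge\log_3E(G)$ for the worst-case number $t$ of comparisons. $\square$

It remains to bound $\log E(G)$ from below by $\Phi_\rho$. Two counts are needed, one for the term $n$ and one for the sum of logarithms.

**Lemma 4.** $E(G)\ge2^{n-1}$.

*Proof.* For $n=1$, $E=1$. For $n\ge2$ let $\ell$ be a leaf of $G$ with neighbor $u$, and let $T'$ be an elimination tree on $G-\ell$. Insert $\ell$ in one of two ways: as a child of $u$, or immediately above $u$, as the new parent of $u$ in the former place of $u$. Both results are elimination trees on $G$: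

- When a proper ancestor $x$ of $u$ in $T'$ is removed, $\ell$ joins the component containing $u$, which is where it is placed.
- In the first case, removing $u$ isolates $\ell$, and the other components are as before.
- In the second case, removing $\ell$ leaves exactly the connected subgraph of the $T'$-subtree of $u$, on which $T'$ continues unchanged.
- Components at all other vertices do not contain $\ell$ and are unchanged.

From the result we can read off which case applied, by checking whether $\ell$ is below or above $u$, and we recover $T'$ by deleting $\ell$ (joining $u$ to the former parent of $\ell$ in the second case). So $E(G)\ge2E(G-\ell)$. $\square$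

**Lemma 5.** For every root $\rho$, $E(G)\ge n!/\prod_us_u$.

*Proof.* Consider the orders of $V(G)$ in which every vertex comes after all its proper descendants in the rooted tree. When vertices are removed in such an order, the remaining set is always closed under taking parents, hence connected. So the order, read as a chain with the first removed vertex as root, is an elimination tree, and different orders give different chains. Let $N(G)$ be the number of these orders. The root $\rho$ comes last, and the orders of the subtrees at its children $c$ are interleaved arbitrarily, so
$$N(G)=\frac{(n-1)!}{\prod_cs_c!}\prod_cN(G_c).$$
By induction $N(G_c)=s_c!/\prod_{u\in G_c}s_u$. Hence $N(G)=(n-1)!/\prod_{u\ne\rho}s_u=n!/\prod_us_u$, because $s_\rho=n$. $\square$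

The two lemmas cover different trees. For a path rooted at an end, Lemma 5 gives only $n!/n!=1$ while Lemma 4 gives $2^{n-1}$. For a star rooted at its center, Lemma 5 gives $(n-1)!$.

**Proof of the lower bound in Theorem 2.** We combine the two counts. By Lemma 5,
$$\sum_u\log\frac n{s_u}=\log\frac{n^n}{n!}+\log\frac{n!}{\prod_us_u}\le n\log e+\log E(G).$$
By Lemma 4, $n\le1+\log E(G)$. Since $1+\log e<3$,
$$\Phi_\rho(G)\le\log E(G)+n(1+\log e)\le4(1+\log E(G)).\tag{1}$$
Put $M=\max(1,\log_3E(G))$; then $\mathrm{cost}_B(G)\ge M$ by Lemma 3 and the convention that costs are at least $1$. Moreover $1+\log E(G)\le M+(\log3)M\le3M$. With (1), $\Phi_\rho(G)\le12M\le12\,\mathrm{cost}_B(G)$. $\square$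

The target is now concrete: build a weighted centroid tree in time $O(\Phi_\rho)$. By (1) this is also $O(1+\log E(G))$.

## 5. Heavy paths with biased search trees, and the plain vertices that break the bound

In $\Phi_\rho$ a vertex $v$ has a budget of about $1+\log(n/s_v)$. The standard tool for moving down a tree at a logarithmic price is the heavy-path decomposition, combined with search trees that put large pieces near the root.

**Definition (heavy paths).** Root $G$ at $\rho$. The heavy child $h(u)$ of $u$ is a child of maximum size; the other children are light. The heavy edges $u\,h(u)$ partition $V$ into heavy paths, written top to bottom. For a heavy path $P$ with head (top vertex) $p_1$ put $S_P=s_{p_1}$. Let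
$$o(u)=s_u-s_{h(u)}=1+\sum_{c\text{ light child of }u}s_c,$$
with $s_{h(u)}:=0$ if $u$ is childless.

A light child $c$ of $u$ satisfies $s_c\le s_u/2$, because $s_c\le s_{h(u)}$ and $s_c+s_{h(u)}\le s_u-1$. Also $\sum_{u\in P}o(u)=S_P$, since the sum telescopes.

*Example (our running example).* Take a path $p_1,\dots,p_7$ rooted at $p_1$, attach a leaf $x$ to $p_3$ and a leaf $y$ to $p_6$; so $n=9$. The sizes of $p_1,\dots,p_7$ are $9,8,7,5,4,3,1$. At $p_6$ the children $p_7$ and $y$ tie; choose $p_7$ as heavy. The heavy paths are $P=p_1\cdots p_7$, $\{x\}$ and $\{y\}$. On $P$ we have $o(p_3)=o(p_6)=2$ and $o=1$ elsewhere, with sum $9=S_P$.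

**Lemma 6 (bisection).** For a sequence of $m\ge0$ items with positive integer sizes $a_1,\dots,a_m$ and total $\mathcal A$, one can build a binary search tree (BST) with item $i$ at depth at most $\log(\mathcal A/a_i)$ (root depth $0$), in time $O\bigl(1+\sum_i(1+\log(\mathcal A/a_i))\bigr)$.

*Proof.* If $m=0$ there is nothing to build. Otherwise take as root the first item $r$ with $2\sum_{i\le r}a_i\ge\mathcal A$. The items before $r$ total less than $\mathcal A/2$, and those after $r$ total at most $\mathcal A/2$. Recurse on both sides. By induction on $d$, a BST-subtree whose root has depth $d$ has total at most $\mathcal A/2^d$. Applied to the subtree rooted at item $i$, this gives $a_i\le\mathcal A/2^{\mathrm{depth}(i)}$, which is the depth bound. If we scan the whole subsequence at each node, item $i$ is scanned once for each of its ancestors and once for itself, so the time is $O(1+\sum_i(1+\mathrm{depth}(i)))$. $\square$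

**A natural attempt.** For each heavy path $P$ build a BST on all its vertices with sizes $o(u)$, so that $u$ has depth at most $\log(S_P/o(u))$. For each $u$ build a BST on its light children with sizes $s_c$, so that $c$ has depth at most $\log(o(u)/s_c)$. Store subtree weights in the BSTs, search for a centroid from the top, split at the vertex found, and repeat. If the search leaves the heavy path $P_i$ at $q_i$ through the light child $c_{i+1}$, the head of $P_{i+1}$, this costs
$$O\Bigl(1+\log\frac{S_{P_i}}{o(q_i)}+\log\frac{o(q_i)}{s_{c_{i+1}}}\Bigr)=O\Bigl(1+\log\frac{S_{P_i}}{S_{P_{i+1}}}\Bigr),$$
and the quotient is at least $2$, so the $1$ is absorbed. The sum over $i$ telescopes. If the search ends on $P_t$ at $v$, the exits cost $O(\log(n/S_{P_t}))\le O(\log(n/s_v))$ in total, which is within the budget of $v$. The final piece costs $O(1+\log(S_{P_t}/o(v)))$.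

**Where it stops working.** The final piece has $o(v)$ where the budget has $s_v$, and $o(v)$ can be much smaller. Suppose first that $v$ has a light child; pick one and call it $c(v)$. Then $\log(S_{P_t}/o(v))\le\log(n/s_{c(v)})$, and since $v\mapsto c(v)$ is injective, these terms sum to at most $\Phi_\rho$. So vertices with a light child are paid for, by a light child rather than by themselves. If $v$ has no light child, then $o(v)=1$, and nobody pays.

The loss is real. Let $G$ be a path with $n=2^k-1$ vertices, rooted at an end, with weights $2^{n-1},\dots,2,1$ from top to bottom. All sizes are $1$, so bisection builds the perfectly balanced BST. The unique centroid is always the topmost remaining vertex. Splitting a BST at its first item in the standard way (Lemma 8 below) keeps, for each other node, exactly those ancestors that are still present. So when item $i$ is removed, the search passes through all original ancestors of $i$ that come after $i$ in the order, one for each left turn on the path to $i$. Over the $2^{k-1}$ bottom nodes the average number of left turns is $(k-1)/2$. The total is $\Omega(n\log n)$, while $\Phi_\rho=O(n)$.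

**The repair.** Vertices without light children come in runs along the heavy path, and within a run the graph is just a path, where galloping is cheap by Lemma 1. So we put a whole run into the BST as a *single* item and gallop inside it. What size should a run item get? If it had its number of vertices as its size, nobody would pay for a short run. Instead, a run item gets size $o(q)$, where $q$ is the vertex with a light child immediately above the run. Then the run item is as shallow as $q$ is guaranteed to be, and $q$ pays a second time, through $c(q)$. The BST item of a run is used as a final destination only once: after the first removal inside the run, its two remains sit at the ends of segments, and we can keep them outside the BST, accessible in $O(1)$.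

## 6. Segment records and their trees

**Definition (branching, plain, run).** A vertex $u$ is branching if it has a light child (then $o(u)\ge2$), otherwise plain. A run of a heavy path $P$ is a maximal interval of consecutive plain vertices of $P$.

In the running example the branching vertices are $p_3,p_6$, and the runs of $P$ are $\{p_1,p_2\}$, $\{p_4,p_5\}$, $\{p_7\}$.

For each $P$ store the prefix sums of $w$ along $P$; with the subtraction pairs of Section 3, the weight of any interval of a run is available in $O(1)$.

**Segments of a component.** This paragraph fixes how components meet heavy paths. At any time let $H$ be a current component, after some vertices have been removed, with topmost vertex $r_H$. For $u\in H$ let $H_u=H\cap G_u$, which is connected. For a heavy path $P$, the set $H\cap P$ is contiguous, as the intersection of two connected subgraphs of a tree; call it a *segment* if it is nonempty. If $r_H\notin P$, the segment starts at the head of $P$: the downward path in $H$ from $r_H$ to a vertex of $P$ enters $P$ through its head. Two adjacent vertices that are both still present lie in the same component.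

For $q\in H$ put
$$W_H(q)=w(q)+\sum_{c\in H\text{ light child of }q}w(H_c).$$
For $u\in Q=H\cap P$,
$$w(H_u)=\sum_{q\in Q\text{ at or below }u}W_H(q).\tag{2}$$
Indeed, each $x\in H_u$ is reached from $u$ by a downward path inside $H$. This path follows $P$ to a last vertex $q\in Q$; then $x=q$, or the path leaves $q$ through a light child $c\in H$ and $x\in H_c$. The pieces $\{q\}$ and $H_c$ are disjoint. For plain $q$ we always have $W_H(q)=w(q)$.

**Data structures.** We maintain the following, with the invariant that all stored values and pointers are correct for the current components.

- A *segment record* for $Q=H\cap P$ is a triple $(T,K,B)$. Here $T,B$ are possibly empty intervals, each contained in a run, stored by end indices. $K$ is a possibly empty BST whose items, in order, are branching vertices and whole runs. Read in order, $T,K,B$ give $Q$ from top to bottom. Each BST node $\nu$ stores $\mathrm{val}(\nu)$, which is the weight of the run or $W_H(q)$ for a branching vertex $q$, and $\mathrm{sum}(\nu)$, the total of $\mathrm{val}$ over its BST-subtree. The sum of an empty tree is $0$.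
- For each branching $q$ there is a BST $L_q$ on its light children, in arbitrary order. The node of $c$ stores $\mathrm{val}(c)=w(H_c)$ ($0$ if $c$ has been removed), subtree sums, and a pointer to the record of the segment with first vertex $c$ on the heavy path $P_c$ headed by $c$ (null if $c$ has been removed). This is maintained as long as $q$ is present.

Then $\mathrm{tot}(Q)=w(T)+\mathrm{sum}(\mathrm{root}\,K)+w(B)$ takes $O(1)$, and by (2) it equals $w(H_u)$ for the first vertex $u$ of $Q$. Also $W_H(q)=w(q)+\mathrm{sum}(\mathrm{root}\,L_q)$. A component $H$ is represented by the record of its *root segment*, the segment containing $r_H$, and $w(H)$ is $\mathrm{tot}$ of that segment.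

**Initialization.** Process the heavy paths so that $P_c$ precedes $P$ whenever $c$ is a light child of a vertex of $P$, for example by decreasing depth of the head. For a path $P$ do two things.

First, for every branching $q\in P$ build $L_q$ by Lemma 6 with sizes $s_c$. Their total is $o(q)-1$, so $c$ has depth at most $\log(o(q)/s_c)$ in $L_q$. Set $\mathrm{val}(c)=\mathrm{tot}(P_c)=w(G_c)$, point from $c$ to the record of $P_c$, and compute subtree sums.

Second, build the record of $P$. If $P$ has no branching vertex, it is $(P,\emptyset,\emptyset)$. Otherwise $T$ is the possibly empty run above the first branching vertex, $B$ is the possibly empty run below the last one, and $K$ contains the branching vertices and the runs between them. Build $K$ by Lemma 6 with size $o(q)$ for each branching $q$, and also size $o(q)$ for the run item immediately below $q$, if there is one. Set $\mathrm{val}(q)=w(q)+\mathrm{sum}(\mathrm{root}\,L_q)$ and $\mathrm{val}(R)=w(R)$ for runs $R$, and compute subtree sums.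

Every run item in $K$ has a branching vertex immediately above it in $P$, and the sizes used for $K$ total at most $2\sum_{q\in P}o(q)=2S_P$. So Lemma 6 gives
$$\text{depth of }q\text{, and of the run item just below }q,\text{ in }K\ \le\ 1+\log\frac{S_P}{o(q)}.\tag{3}$$
The initial component $G$ is represented by the record of the heavy path of $\rho$.

*Example.* In the running example $T=\{p_1,p_2\}$, $B=\{p_7\}$, and $K$ has the items $p_3$, $R=\{p_4,p_5\}$, $p_6$, all of size $2$. Bisection (total $6$; prefix sums $2,4$) makes $R$ the root, with left child $p_3$ and right child $p_6$.

## 7. The deepest vertex with more than half of the weight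

We now locate a centroid of a component $H$. Put $W=w(H)$ and
$$D=\{u\in H:\ 2w(H_u)>W\}.$$

**Lemma 7.** $D$ is a downward chain starting at $r_H$: it is closed under taking parents in $H$, and any two of its elements are in ancestor relation. Its deepest vertex $v$ is the only vertex of $D$ without a child in $D$, and $v$ is a centroid of $H$.

*Proof.* $r_H\in D$ because $w(H_{r_H})=W>0$. If $u\in D$ has parent $u'\in H$, then $H_{u'}\supseteq H_u$, so $u'\in D$. If $u,u'\in D$ were not in ancestor relation, then $H_u,H_{u'}$ would be disjoint, and both would weigh more than $W/2$, which is impossible. So $D$ is a chain, and every element except the deepest has a child in $D$. The components of $H-v$ are the sets $H_c$ for children $c\in H$ of $v$, with weight at most $W/2$ because $c\notin D$, and, if $v\ne r_H$, the upper part $H\setminus H_v$. The upper part is connected, since it is closed under parents in $H$, and its weight is $W-w(H_v)<W/2$. $\square$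

We find $v$ by walking through segments, starting with $Q=Q_0$, the root segment. The first vertex of the current segment is always in $D$; for $Q_0$ it is $r_H$. All visited BST paths are recorded for later use.

**Run search.** This subroutine works in an interval $x_1,\dots,x_d$ of a run with a base $\sigma$. It finds the largest $t$ with $2(\sigma+w(x_t)+\dots+w(x_d))>W$. It is called only when the predicate holds for $t=1$. The predicate is monotone and testable in $O(1)$ with prefix sums, so galloping from both ends, exactly as in Section 3, takes time $O(1+\log\min(t,d-t+1))$.

**Step 1: find the last vertex of $Q=(T,K,B)$ in $D$.** By (2) this is the lowest vertex of $Q$ whose suffix sum, over $Q$ of the values $W_H$, exceeds $W/2$.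

- If $2w(B)>W$, it lies in $B$: run search in $B$ with base $\sigma=0$.
- Else, if $2(\mathrm{sum}(\mathrm{root}\,K)+w(B))>W$, it lies in an item of $K$. Descend $K$ from its root with $\sigma:=w(B)$. At the current node $\nu$, $\sigma$ is the total of everything in $Q$ below the items of the BST-subtree of $\nu$, and we keep $2\sigma\le W<2(\sigma+\mathrm{sum}(\nu))$. If $2(\sigma+\mathrm{sum}(\mathrm{right}))>W$, go right. Otherwise add $\mathrm{sum}(\mathrm{right})$ to $\sigma$. If now $2(\sigma+\mathrm{val}(\nu))>W$, stop at item $\nu$. Otherwise add $\mathrm{val}(\nu)$ to $\sigma$ and go left. If the item found is a run, do a run search in it with the final $\sigma$ as base.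
- Else it lies in $T$, since the first vertex of $Q$ is in $D$: run search in $T$ with base $\mathrm{sum}(\mathrm{root}\,K)+w(B)$.

The two inequalities are preserved. Going right, $2\sigma\le W$ is unchanged and $W<2(\sigma+\mathrm{sum}(\mathrm{right}))$ was tested. Going left, the last failed test says $2\sigma\le W$ for the new $\sigma$, and the new $\sigma$ plus $\mathrm{sum}(\mathrm{left})$ equals the old $\sigma+\mathrm{sum}(\nu)$, which exceeds $W/2$. In both cases the child moved to has positive sum, so it is nonempty. At the stop, $2\sigma\le W<2(\sigma+\mathrm{val}(\nu))$: everything below item $\nu$ is too light, and the suffix starting with item $\nu$ is heavy enough. So the vertex sought is in item $\nu$, and for a run item the run-search predicate holds for $t=1$.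

**Step 2: stop or leave the heavy path.** If the vertex found is plain, it has no light child, and its heavy child, if present, is a lower vertex of $Q$ and hence not in $D$. So it has no child in $D$ and it is $v$ by Lemma 7.

If the vertex found is a branching vertex $q$, its heavy child is again not in $D$, so we look in $L_q$ for a light child $c$ with $2\,\mathrm{val}(c)>W$. If $2\,\mathrm{sum}(\mathrm{root})\le W$, report failure. Otherwise start at the root. At node $\mu$: if $2\,\mathrm{val}(\mu)>W$, then $c$ is found; else move to a BST-child with $2\,\mathrm{sum}>W$ if there is one; else report failure.

Since $\mathrm{sum}(\mathrm{root}\,L_q)\le w(H_q)\le W$, at most one of $\mathrm{val}(\mu)$, $\mathrm{sum}(\mathrm{left})$, $\mathrm{sum}(\mathrm{right})$ exceeds $W/2$. If $c$ exists, the one on the side of $c$ does, so the search follows exactly the BST path to $c$. On failure, $q$ has no child in $D$, so $v=q$. On success $c\in D$: record the exit $(q,c)$ and return to Step 1 with the segment pointed to from $c$, whose first vertex is $c\in D$.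

*Example.* In the running example let $w(y)=20$ and all other weights be $1$, so $W=28$. The values in $K$ are $2,2,21$ for $p_3,R,p_6$. Since $2w(B)=2\le28$ and $2(25+1)>28$, we descend $K$ with $\sigma=1$. At $R$ we have $2(1+21)>28$, so we go right. At $p_6$ we have no right child and $2(1+21)>28$, so we stop. In $L_{p_6}$, $2\cdot20>28$, so we exit to $y$. The record of $\{y\}$ is $(\{y\},\emptyset,\emptyset)$, and the run search in $T=\{y\}$ returns $v=y$. Indeed, removing $y$ leaves weight $8\le14$.

## 8. Splitting a segment and repairing the sums

Let the visited segments be $Q_0,\dots,Q_t$, on heavy paths $P_0,\dots,P_t$, with exits $(q_i,c_{i+1})$ for $0\le i<t$, and let $v\in Q_t$ have record $(T,K,B)$. We remove $v$, form the records of the new components, and restore the invariant.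

**Step 3: split a BST at a node.** Let $\nu$ have root path $\nu_0,\dots,\nu_d=\nu$. Start with $K^-,K^+$ the left and right subtrees of $\nu$. For $i=d-1,\dots,0$: if $\nu_{i+1}$ was the right child of $\nu_i$, make $K^-$ the right child of $\nu_i$ and let $K^-$ be the tree rooted at $\nu_i$; otherwise make $K^+$ the left child of $\nu_i$ and let $K^+$ be the tree rooted at $\nu_i$. Recompute $\mathrm{sum}(\nu_i)$ each time.

**Lemma 8.** The split takes $O(d+1)$ time and puts the items before $\nu$ in $K^-$ and those after $\nu$ in $K^+$, in order. The ancestors of any remaining node are exactly those of its former ancestors that lie in the same tree after the split. In particular depths never increase, and (3) stays valid.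

*Proof.* The time is clear. If $\nu_{i+1}$ was the right child of $\nu_i$, then $\nu_i$ and its left subtree come before everything in the subtree of $\nu_{i+1}$, and the step places them before the current $K^-$. The other case is symmetric. For the ancestors, a node in the untouched child subtree of $\nu_i$ keeps its ancestors inside that subtree and has $\nu_i$ above it, as before. A node in a subtree of $\nu$ keeps its ancestors inside that subtree. Above these, each node $\nu_j$ is put over the whole current tree of its own side. So a node that was below $\nu_j$ stays below $\nu_j$ exactly if both end up on the same side. $\square$

**Step 4: form the records of the two parts of $Q_t$.** Split $Q_t$ into an upper part $U$ and a lower part $Y$: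

- $v\in T=T'vT''$: $U=(T',\emptyset,\emptyset)$, $Y=(T'',K,B)$.
- $v\in B=B'vB''$: $U=(T,K,B')$, $Y=(B'',\emptyset,\emptyset)$.
- $v$ is a branching item of $K$: split $K$ at it into $K^-,K^+$; $U=(T,K^-,\emptyset)$, $Y=(\emptyset,K^+,B)$.
- $v$ is in a run item $R=R'vR''$ of $K$: split $K$ at $R$; $U=(T,K^-,R')$, $Y=(R'',K^+,B)$.

All results are valid records: branching vertices stay in a BST, partial runs occur only as $T$ or $B$, and the order is right. The values of the items that remain are unchanged: for $q$ above $v$ on $P_t$, the light branches at $q$ do not contain $v$, and for $q$ below $v$ nothing under $q$ changes.

**Step 5: list the new components.** They are: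

- the one with root segment $Y$, if $Y$ is nonempty;
- for each light child $c$ of $v$ still present, the one with root segment pointed to from $c$ in $L_v$;
- the upper component, if $v\ne r_H$.

If $t=0$, the upper component has root segment $U$, which is nonempty if and only if $v\ne r_H$, because $Q_0$ starts with $r_H$. If $t\ge1$, then $v\ne r_H$, and its root segment is $Q_0$, after the following update.

**Step 6: update along the exits.** For $t\ge 1$ and $i=t,t-1,\dots,1$: set $\mathrm{val}(c_i)$ in $L_{q_{i-1}}$ to the current total of the segment headed by $c_i$. For $i<t$ this is $\mathrm{tot}(Q_i)$, which the previous round has corrected. For $i=t$ it is $\mathrm{tot}(U)$, and the pointer of $c_t$ is redirected to $U$; if $U=\emptyset$, that is $v=c_t$, the value is $0$ and the pointer becomes null. Then recompute sums up to the root of $L_{q_{i-1}}$, reset $\mathrm{val}(q_{i-1})=w(q_{i-1})+\mathrm{sum}(\mathrm{root}\,L_{q_{i-1}})$, and recompute sums up to the root of the BST of $Q_{i-1}$, in which $q_{i-1}$ is an item.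

**Lemma 9.** After Steps 3 to 6 the invariant holds.

*Proof.* Only components of $H-v$ are affected. Among vertices $u\ne v$, the value $w(H_u)$ changes only for proper ancestors $u$ of $v$ in $H$. A stored value $\mathrm{val}(c)$ that remains in use belongs to a light child $c$ whose parent is still present; it changes only if $c\in H$ is $v$ or an ancestor of $v$, with its parent in $H$. Then the light edge above $c$ lies on the path from $r_H$ to $v$. The light edges of that path are exactly the exits, so $c\in\{c_1,\dots,c_t\}$. Likewise $W_H(q)$ changes only if $v$ lies in a light branch at $q$, that is, for $q\in\{q_0,\dots,q_{t-1}\}$. Step 6 recomputes all of these and every sum above them, from the bottom up.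

For the records: a segment $H\cap P$ with $P\ne P_t$ is connected and does not contain $v$, so it is unchanged as a vertex set; $Q_t$ becomes $U$ and $Y$. For the pointers: a pointer in use belongs to a light child $c$ with present parent. If $c$ is present, it is not the topmost vertex of its component, so its segment is reached only through an exit. The only segment of $H$ changed as a vertex set is $Q_t$, so the only pointer that can become wrong is that of $c_t$, for $t\ge1$, and Step 6 redirects it. For $t=0$ the first vertex of $Q_t$ is $r_H$, whose parent is not present, so no pointer in use leads to it. The lower part $Y$ and the segments formerly hanging off $v$ become root segments, and no pointer in use leads to them, since their first vertices have the removed vertex $v$ as parent. $\square$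

**Output.** Process components with a stack, each carrying its parent; make $v$ the parent of the roots obtained from the new components. Every vertex chosen is a centroid of its component by Lemma 7, so the output is a weighted centroid tree, and $A$ is correct.

*Example.* After $y$ is removed from the running example, $U=Y=\emptyset$, $\mathrm{val}(y)=0$, $\mathrm{val}(p_6)=1$, and the upper component has total $2+(2+2+1)+1=8$. Now $2w(B)=2\le8$ and $2(5+1)>8$, so we descend $K$ with $\sigma=1$. At $R$: $2(1+1)\le8$, so $\sigma=2$; $2(2+2)=8$ is not larger than $8$, so $\sigma=4$ and we go left. At $p_3$: $2(4+2)>8$, stop. In $L_{p_3}$ the sum is $1$, so the search fails and $v=p_3$. Removing $p_3$ leaves weights $2$, $1$ and $4$, all at most $4$. Splitting $K$ at $p_3$ gives $K^-=\emptyset$ and $K^+$ with root $R$ and right child $p_6$, so $U=(\{p_1,p_2\},\emptyset,\emptyset)$ and $Y=(\emptyset,K^+,\{p_7\})$.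

## 9. Summing the search costs to $O(\Phi_\rho)$

We charge all work to exits, final segments, run searches and preprocessing. Handling the stack costs $O(1)$ per component, and there are $n$ components in total, one for each removed vertex.

**Step 7: exits.** Consider the removal of $v$. Exit $i$ consists of a search in $K$ ending at $q_i$, a successful search in $L_{q_i}$ ending at $c_{i+1}$, and the corresponding updates. By (3), which stays valid by Lemma 8, and by the depth bound in $L_{q_i}$, which is never restructured, this costs
$$O\Bigl(1+\log\frac{S_{P_i}}{o(q_i)}+\log\frac{o(q_i)}{s_{c_{i+1}}}\Bigr)=O\Bigl(1+\log\frac{S_{P_i}}{S_{P_{i+1}}}\Bigr)=O\Bigl(\log\frac{S_{P_i}}{S_{P_{i+1}}}\Bigr),$$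
because $S_{P_{i+1}}=s_{c_{i+1}}\le s_{q_i}/2\le S_{P_i}/2$. Telescoping over $i$ gives $O(\log(S_{P_0}/S_{P_t}))\le O(\log(n/S_{P_t}))\le O(\log(n/s_v))$. Each $v$ is removed once, so all exits cost $O(\Phi_\rho)$.

**Step 8: the final segment $Q_t$ on $P_t$.** There are three kinds of work.

- $v$ branching: $O(1+\log(S_{P_t}/o(v)))$ for locating $v$ and splitting, plus $O(1+\#\text{light children of }v)$ for the failed search in $L_v$ and for enumerating components. The latter sums to $O(n)$, because a failed search in $L_v$ is always followed by the removal of $v$.
- $v$ in a run item of $K$: $O(1+\log(S_{P_t}/o(q)))$, where $q$ is the vertex of $P_t$ immediately above the run in $G$ (a branching vertex, possibly already removed), plus the run search. This happens at most once per run item, since the item then leaves the BST for good, and each $q$ has at most one such run item.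
- $v$ in $T$ or $B$: $O(1)$ plus the run search.

Writing $P(q)$ for the heavy path of $q$, the first two kinds contribute, apart from run searches,
$$O\Bigl(n+\sum_{q\text{ branching}}\log\frac{S_{P(q)}}{o(q)}\Bigr).$$
For each branching $q$ choose one light child $c(q)$. The map $q\mapsto c(q)$ is injective, $s_{c(q)}\le o(q)$ and $S_{P(q)}\le n$. Hence
$$\sum_{q\text{ branching}}\log\frac{S_{P(q)}}{o(q)}\le\sum_{q\text{ branching}}\log\frac n{s_{c(q)}}\le\Phi_\rho(G).\tag{4}$$
The third kind adds $O(n)$, so the final segments cost $O(\Phi_\rho)$, not counting run searches.

**Step 9: run searches.** A run search always finds a plain vertex, which is then removed. So there is exactly one run search per removed plain vertex, made in the interval currently containing it. The removal splits that interval at the position found, and other removals do not affect the interval; at most it moves, as a whole, to another record. So each initial run is taken apart exactly as in Lemma 1, and its run searches cost a constant times the charge there, which is at most $2d$ for a run of length $d$. The runs are disjoint, so all run searches cost $O(n)$.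

**Step 10: preprocessing.** Rooting, sizes, heavy paths, the processing order and prefix sums take $O(n)$. By Lemma 6 and (4), building the trees $K$ takes
$$O\Bigl(n+\sum_{q\text{ branching}}\bigl(1+\log(S_{P(q)}/o(q))\bigr)\Bigr)=O(\Phi_\rho).$$
Building the trees $L_q$ takes
$$O\Bigl(n+\sum_{c\text{ light}}\bigl(1+\log(n/s_c)\bigr)\Bigr)=O(\Phi_\rho).$$
Initial values and sums take $O(n)$.

**End of the proof of Theorem 2.** By Steps 7 to 10, $\mathrm{cost}_A(G)\le C\,\Phi_\rho(G)$ with an absolute constant $C$, and by Section 4, $\Phi_\rho(G)\le12\,\mathrm{cost}_B(G)$. So $\mathrm{cost}_A(G)\le12C\cdot\mathrm{cost}_B(G)$ for every tree $G$ and every $B$ correct for $G$. $\blacksquare$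

## 10. Exact complexity, stronger competitors, approximate centroids, leaves

The optimal cost for fixed $G$ is the least $\mathrm{cost}_B(G)$ over all $B$ correct on all $(G,w)$. A Las Vegas algorithm is a randomized algorithm whose output is always correct and whose cost is random. A *spider* consists of a center and several paths (legs) attached to it. A *broom* with $\ell$ leaves is a center with $\ell-1$ pendant leaves and one pendant path.

**Theorem 10.**

1. (Exact complexity.) For every tree $G$ with $n\ge2$ and every root $\rho$, the optimal cost for fixed $G$ is $\Theta(\log E(G))=\Theta(\Phi_\rho(G))$, with absolute constants.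
2. (Strong competitors.) $A$ is within an absolute constant factor even of algorithms $B$ for fixed $G$ that need only be correct when weights are distinct powers of two, i.e. that only compute max-Cartesian trees on such inputs, and even of Las Vegas randomized such $B$, measured by worst-case expected cost.
3. (Approximate centroids.) Let $\alpha\in[\frac12,1)$, possibly depending on $n$, and require only that removing the root of each subtree leaves components of weight at most $\alpha\,w(H)$. Then $A$ is universally optimal for this problem, with a constant independent of $\alpha$. For $\alpha=1$ the problem has cost $O(n)$ for every $G$.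
4. (In terms of leaves.) If $n\ge3$ and $G$ has $\ell$ leaves, the optimal cost is $\Omega(n+\ell\log\ell)$ and $O(n\log(2\ell))$. For all $3\le\ell\le n-1$ both bounds are attained up to constants: the upper bound by spiders whose leg lengths differ by at most one, the lower bound by brooms.

**Proof of part 1.** We compare $\log E$ and $\Phi_\rho$ in both directions. By Lemma 4, $\log E\ge n-1\ge1$. The optimal cost is at least $\log_3E$ by Lemma 3 and at most $C\Phi_\rho$, by running $A$ with root $\rho$. With (1), which holds for every $\rho$,
$$\log_3E\le C\,\Phi_\rho\le4C(1+\log E)\le8C\log E.$$
So $\log E$, $\Phi_\rho$ and the optimal cost, which lies between $\log_3 E$ and $C\Phi_\rho$, agree up to absolute constants.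

**Proof of part 2.** The proof of Lemma 3 uses only distinct powers of two as weights, so it applies to deterministic $B$ of this kind. For randomized $B$, fix for each elimination tree $T$ one such weighting forcing $T$. If some expected cost is infinite there is nothing to prove. Otherwise, for almost every fixing of the random bits, $B$ terminates correctly on all these finitely many inputs. For such a fixing, $B$ is a ternary decision tree that reaches distinct leaves for distinct $T$. If the leaf for $T$ has depth $d_T$, Kraft's inequality gives $\sum_T3^{-d_T}\le1$. Since $x\mapsto3^{-x}$ is convex, Jensen's inequality gives, for the average $\bar d$ of the $d_T$ over all $E(G)$ trees $T$,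
$$3^{-\bar d}\le\frac1{E(G)}\sum_T3^{-d_T}\le\frac1{E(G)},$$
that is, $\bar d\ge\log_3E(G)$. Averaging over the random bits and exchanging the two averages, the average over $T$ of the expected cost is at least $\log_3E(G)$, so some $T$ has expected cost at least $\log_3E(G)$. The worst-case expected cost is also at least $1$, so it is at least $\max(1,\log_3E(G))\ge\frac1{12}\Phi_\rho(G)$, as at the end of Section 4. Since $\mathrm{cost}_A(G)\le C\Phi_\rho(G)$, the claim follows.

**Proof of part 3.** A centroid satisfies the relaxed requirement, so $A$ is correct. For the lower bound we repeat the proof of Lemma 3 with weights $M^{n-i}$ in place of $2^{n-i}$, where $M$ is an integer with $M\ge2/(1-\alpha)$. In each $H$ with maximum-weight vertex $r$, the geometric series gives $w(H)<w(r)\cdot\frac M{M-1}$, so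
$$w(r)>\Bigl(1-\frac1M\Bigr)w(H)\ge\frac{1+\alpha}2\,w(H)>\alpha\,w(H).$$
Removing $r$ leaves total weight less than $\frac{1-\alpha}2w(H)\le\alpha\,w(H)$, so $r$ is admissible. Removing any other vertex leaves a component that contains $r$ and so has weight more than $\alpha\,w(H)$. Thus $r$ is the only admissible root, every elimination tree is forced by some input, and every correct algorithm has cost at least $\max(1,\log_3E(G))\ge\frac1{12}\Phi_\rho(G)$. The factor $12C$ does not involve $\alpha$. For $\alpha=1$ every elimination tree is acceptable, for example $G$ itself rooted at $\rho$, computed in $O(n)$ time.

**Proof of part 4.** By part 1 it suffices to estimate $\Phi_\rho$ for a convenient root.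

*Lower bound.* Since $n\ge3$, we can choose $\rho$ to be a non-leaf, so exactly the $\ell$ leaves are childless. Each of them contributes $\log n$, so $\Phi_\rho\ge n+\ell\log n\ge n+\ell\log\ell$.

*Upper bound.* With the same root, each heavy path ends in a childless vertex, so there are $\ell$ heavy paths. On one with $k$ vertices, the $i$-th vertex from the bottom has $s\ge i$, so the path contributes at most
$$\sum_{i=1}^k\log\frac ni=\log\frac{n^k}{k!}\le k\log\frac{en}k,$$
using $k!\ge(k/e)^k$. Let the heavy paths have $k_1,\dots,k_\ell$ vertices, with $k_1+\dots+k_\ell=n$. The function $x\mapsto x\log(en/x)$ has second derivative $-(\log e)/x<0$, so it is concave, and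
$$\sum_jk_j\log\frac{en}{k_j}\le\ell\cdot\frac n\ell\log(e\ell)=n\log(e\ell).$$
So $\Phi_\rho\le n+n\log(e\ell)=O(n\log(2\ell))$.

*Spiders attain the upper bound.* Let $3\le\ell\le n-1$ and take a spider with $\ell$ legs of lengths differing by at most one, rooted at its center. All legs are nonempty, and the center has degree at least $3$, so there are exactly $\ell$ leaves. Every leg has at most $\lceil(n-1)/\ell\rceil\le(n+\ell-2)/\ell\le2n/\ell$ vertices, so each of the $n-1$ non-center vertices $u$ has $\log(n/s_u)\ge\log(\ell/2)$. Hence
$$\Phi_\rho\ge n+(n-1)\log(\ell/2)\ge(n-1)\log\ell.$$
Since $n-1\ge n/2$ and $\log(2\ell)=1+\log\ell\le2\log\ell$, this is $\Omega(n\log(2\ell))$.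

*Brooms attain the lower bound.* Let $3\le\ell\le n-1$ and take a center with $\ell-1$ pendant leaves and one pendant path of $k=n-\ell\ge1$ vertices. The center has degree $\ell\ge3$, so there are exactly $\ell$ leaves. Rooted at the center,
$$\Phi_\rho=n+(\ell-1)\log n+\sum_{i=1}^k\log\frac ni,$$
and the last sum is at most $\log(n^n/n!)\le n\log e$. If $\ell\le\sqrt n$, then $\ell\log n\le\sqrt n\log n=O(n)$. Otherwise $\log n\le2\log\ell$. In both cases $\Phi_\rho=O(n+\ell\log\ell)$. With part 1 all claims follow. $\blacksquare$
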